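# The Stanley depth of squarefree Veronese ideals

## Stanley decompositions, Veronese ideals, interval partitions

Throughout, $K$ is a field, $n\ge 1$, $[n]=\{1,\dots,n\}$ and $S=K[x_1,\dots,x_n]$ with its $\mathbb Z^n$-grading. For $F\subseteq[n]$ write $x_F=\prod_{i\in F}x_i$. The support of a monomial $u$ is $\operatorname{supp}u=\{i: x_i\mid u\}$.

**Definition (Stanley depth).** Let $M$ be a finitely generated $\mathbb Z^n$-graded $S$-module. A *Stanley decomposition* of $M$ is a finite direct sum of $K$-vector spaces
$$\mathcal D:\quad M=\bigoplus_{i=1}^r u_iK[Z_i],$$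
where each $u_i\in M$ is homogeneous, $Z_i\subseteq\{x_1,\dots,x_n\}$, and $u_iK[Z_i]$ is a free $K[Z_i]$-module. Put $\operatorname{sdepth}(\mathcal D)=\min_i|Z_i|$, and let $\operatorname{sdepth}(M)$ be the maximum of $\operatorname{sdepth}(\mathcal D)$ over all Stanley decompositions of $M$.

*Example.* Let $n=2$ and $M=(x_1,x_2)$. Then $M=x_1K[x_1,x_2]\oplus x_2K[x_2]$ is a Stanley decomposition, so $\operatorname{sdepth}(M)\ge1$. A decomposition with every $|Z_i|=2$ would have to contain the summands $x_1K[x_1,x_2]$ and $x_2K[x_1,x_2]$, since $x_1$ and $x_2$ lie in $M$ and are divisible by no other monomial of $M$. Both summands contain $x_1x_2$, so the sum is not direct. Hence $\operatorname{sdepth}(M)=1$.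

**Definition (squarefree Veronese ideal).** For $1\le d\le n$, the ideal $I_{n,d}\subseteq S$ is generated by all squarefree monomials of degree $d$.

*Example.* $I_{n,1}=(x_1,\dots,x_n)$, and $I_{3,2}=(x_1x_2,x_1x_3,x_2x_3)$. A monomial $u$ lies in $I_{n,d}$ exactly when $|\operatorname{supp}u|\ge d$.

**Definition (intervals).** For finite sets $A\subseteq B$ let $[A,B]=\{F: A\subseteq F\subseteq B\}$, and call $|B|$ its *top size*. Put $\mathcal P_{n,d}=\{F\subseteq[n]:|F|\ge d\}$ for $0\le d\le n$.

*Example.* Writing $12$ for $\{1,2\}$ and so on,
$$\mathcal P_{3,1}=[1,12]\sqcup[2,23]\sqcup[3,13]\sqcup[123,123],$$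
with top sizes $2,2,2,3$.

**Lemma 1.** If $\mathcal P_{n,d}$ is a disjoint union of intervals of top size at least $s$, then $\operatorname{sdepth}(I_{n,d})\ge s$.

*Proof.* For $A\subseteq B$, a monomial $u$ lies in $x_AK[x_i:i\in B]$ if and only if $A\subseteq\operatorname{supp}u\subseteq B$. Indeed, if $u=x_Av$ with $\operatorname{supp}v\subseteq B$, then $\operatorname{supp}u=A\cup\operatorname{supp}v$ lies between $A$ and $B$. Conversely, if $A\subseteq\operatorname{supp}u\subseteq B$, then $x_A\mid u$ and $u/x_A$ involves only variables from $B$. So each monomial of $I_{n,d}$ lies in exactly one of the spaces $x_AK[x_i:i\in B]$ attached to the intervals of the partition, and no other monomials occur in them. Hence $I_{n,d}=\bigoplus x_AK[x_i:i\in B]$. $\square$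

*Example.* The partition of $\mathcal P_{3,1}$ above gives $I_{3,1}=x_1K[x_1,x_2]\oplus x_2K[x_2,x_3]\oplus x_3K[x_1,x_3]\oplus x_1x_2x_3K[x_1,x_2,x_3]$, so $\operatorname{sdepth}(I_{3,1})\ge2$.

## The formula, its upper half, and three cases by hand

How large can the Stanley depth of $I_{n,d}$ be? It is known that $d\le\operatorname{sdepth}(I_{n,d})\le\binom n{d+1}/\binom nd+d$. The conjecture, from Mitchel T. Keller, Yi-Huang Shen, Noah Streib, Stephen J. Young, "On the Stanley Depth of Squarefree Veronese Ideals", arXiv:0910.4645 (2009), is that the upper bound, rounded down, is always the answer. The formula is known for $d=1$, for all $1\le d\le n\le13$, and for all $1\le d\le n<5d+4$; for $n\ge5d+4$ it is known that $d+3\le\operatorname{sdepth}(I_{n,d})$. The proof below uses none of these facts. Since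
$$\binom n{d+1}\Big/\binom nd=\frac{n-d}{d+1},$$
the conjecture is the following statement, which we shall prove.

**Theorem 1.** For all integers $1\le d\le n$ and every field $K$,
$$\operatorname{sdepth}(I_{n,d})=\left\lfloor\binom n{d+1}\Big/\binom nd\right\rfloor+d=d+\left\lfloor\frac{n-d}{d+1}\right\rfloor .$$

**The upper bound.** This is a count of squarefree monomials of degrees $d$ and $d+1$. Take a Stanley decomposition with all $|Z_i|\ge s$; we may assume $s>d$. Each graded piece of $I_{n,d}$ has dimension at most $1$, and the summands are graded subspaces, so each monomial of $I_{n,d}$ lies in exactly one summand, and each $u_i$ is a monomial up to a scalar. Let $|F|=d$, and let $u_iK[Z_i]$ be the summand containing $x_F$. Then $u_i$ divides $x_F$ and its support has at least $d$ elements, so $u_i=x_F$ up to a scalar. At least $s-d$ variables $x_j\in Z_i$ have $j\notin F$, and for each of them $x_{F\cup\{j\}}\in u_iK[Z_i]$. Different $F$ give different summands of a direct sum, so all the monomials $x_{F\cup\{j\}}$ obtained are distinct. Hence $(s-d)\binom nd\le\binom n{d+1}$, that is, $s\le d+\frac{n-d}{d+1}$.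 As $s$ is an integer, "$\le$" in Theorem 1 follows.

So the task is to build interval partitions. By hand:

* $(n,d)=(3,1)$. The formula gives $2$, and the partition of $\mathcal P_{3,1}$ above attains it.
* $(n,d)=(5,2)$. The formula gives $3$, so each of the ten pairs must be matched with its own triple. Work in $\mathbb Z_5$ and use $[\{i,i+1\},\{i,i+1,i+2\}]$ and $[\{i,i+2\},\{i,i+2,i+3\}]$. The triples $\{i,i+1,i+2\}$ have cyclic gaps $1,1,3$ and the triples $\{i,i+2,i+3\}$ have gaps $2,1,2$, so the ten triples are distinct. Sets of size $4$ and $5$ become singletons.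
* $(n,d)=(5,1)$. The formula gives $3$. In $\mathbb Z_5$ use $[\{i\},\{i,i+1,i+2\}]$. The pairs $\{i,i+1\},\{i,i+2\}$ are all ten pairs, once each. The five remaining triples and the larger sets become singletons.

The last example suggests a plan for $d=1$, $n=2k+1$, where the target is $k+1$: use the half arcs $[\{i\},\{i,i+1,\dots,i+k\}]$ in $\mathbb Z_{2k+1}$. These are disjoint. If a set lay in two of them, with $j=i+a$ and $i=j+b$ and $1\le a,b\le k$, then $a+b\equiv0\pmod{2k+1}$, although $2\le a+b\le2k$. But for $k=3$ the set $\{0,2,4\}\subseteq\mathbb Z_7$ lies in no arc of $4$ elements, and it has size $3<4$. So the sets that are spread around the cycle cannot be left as singletons. Most of the proof is about these sets.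

## Reduction to one value of $n$ for each $d$ and $k$

Let $\mathrm{St}(n,d,k)$ be the statement: *$\mathcal P_{n,d}$ has a partition into intervals of top size at least $k+d$.* Put
$$N_d=(d+1)k+d=(d+1)(k+1)-1 .$$

**Lemma 2.** Let $k\ge1$. If $\mathrm{St}(N_d,d,k)$ holds for all $d\ge1$, then $\mathrm{St}(n,d,k)$ holds for all $d\ge0$ and $n\ge N_d$.

*Proof.* For $d=0$ we have $n\ge N_0=k$, and the single interval $[\emptyset,[n]]$ works. For $d\ge1$ use induction on $d$, and for fixed $d$ induction on $n\ge N_d$. The start $n=N_d$ is the hypothesis. For the step from $n$ to $n+1$, the members of $\mathcal P_{n+1,d}$ without $n+1$ form $\mathcal P_{n,d}$, which $\mathrm{St}(n,d,k)$ partitions. The others are $\{n+1\}\cup F$ with $F\in\mathcal P_{n,d-1}$. As $n\ge N_d\ge N_{d-1}$, the statement $\mathrm{St}(n,d-1,k)$ applies, and adding $n+1$ to both ends of each interval gives top size at least $1+k+(d-1)=k+d$. $\square$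

Given $d\le n$, put $k=\lfloor\frac{n-d}{d+1}\rfloor$, so that $n\ge N_d$. If $k=0$, singleton intervals have top size at least $d$, as required. If $k\ge1$, Lemmas 1 and 2 show that Theorem 1 follows from:

**Proposition A.** $\mathrm{St}(N_d,d,k)$ holds for all $d,k\ge1$.

## Removing blocks from a cycle

**Definition (dense set).** Let $E$ be a cyclically ordered finite set with $|E|\ge k$. A subset $X\subseteq E$ is *dense* if it meets every $k$ cyclically consecutive elements of $E$.

*Example.* For $k=1$ only $X=E$ is dense. In $\mathbb Z_7$ with $k=3$ the set $\{0,2,4\}$ is dense, while $\{0,1,4\}$ is dense and $\{0,1,2\}$ is not, because it misses $\{3,4,5\}$.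

**Proposition B.** Let $d,k\ge1$ and $|E|=N_d$. The family of dense subsets of $E$ has a partition into intervals (consisting of dense sets) of top size at least $k+2d$.

This section proves that **Proposition B implies Proposition A**. The idea is to remove the long gaps of a set one by one. What remains is short or dense.

**Step 1: the moves.** This step defines the removal process. Let $n=N_d$ and $C\subseteq\mathbb Z_n$. A *state* is a subset $E\subseteq\mathbb Z_n$ with the induced cyclic order; the initial state is $\mathbb Z_n$. Suppose $|E|\ge k+1$ and $p\in C\cap E$. If the next $k$ elements of $E$ after $p$ are not in $C$, then $p$ is *available*, and its *block* $b(p)$ consists of $p$ and those $k$ elements. A *move* replaces $E$ by $E\setminus b(p)$.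

*Example.* Let $d=2$, $k=1$, so $n=5$, and let $C=\{1,2\}\subseteq\mathbb Z_5=\{1,\dots,5\}$. Only $2$ is available; removing $\{2,3\}$ leaves $\{1,4,5\}$. Now $4$ comes right after $1$, so $1$ is available with block $\{1,4\}$, and the final state is $\{5\}$.

**Step 2: the final state does not depend on choices.** This makes it an invariant of $C$. First, if $p\ne p'$ are available in the same state $E$, their blocks are disjoint. Let $z\in b(p)\cap b(p')$. If $z\in C$, then $z=p$ and $z=p'$, since a block contains only one element of $C$. If $z\notin C$, then both $p$ and $p'$ are the first element of $C$ met when walking backwards from $z$ in $E$. In both cases $p=p'$, a contradiction.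

Hence after $b(p)$ is removed, $b(p')$ is still a set of $k+1$ consecutive elements of the state with first element $p'$, so $p'$ is still available with the same block. The two moves can be made in either order, with the same result.

Now we show by induction on $|E|$ that all maximal sequences of moves from $E$ end in the same state. If two such sequences have the same first move, apply induction to the state after it. If the first moves are at $p\ne p'$, let $E''=E\setminus(b(p)\cup b(p'))$ and continue from $E''$ to some final state $E^*$. By induction, every maximal sequence from $E\setminus b(p)$ ends in $E^*$, because one passing through $E''$ does. The same holds for $E\setminus b(p')$.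

Let $E(C)$ be the final state, $R(C)=C\setminus E(C)$, and $r$ the number of moves. Each removed block contains exactly one element of $C$, so $|R(C)|=r$. Moreover
$$|E(C)|=n-r(k+1)=(d-r+1)(k+1)-1\ge0,\qquad\text{so } r\le d .$$

**Step 3: the classes.** We group the sets $C$ by the pair $(E,R)=(E(C),R(C))$ and describe each class. Fix a pair that occurs, say from $C_0$. If $E(C)=E$ and $R(C)=R$, then $C=R\cup X$, where $X=C\cap E$ has no available element in state $E$. (Availability in state $E$ depends only on $C\cap E$.) Conversely, let $X\subseteq E$ have no available element in state $E$, and put $C=R\cup X$. The blocks removed for $C_0$ lie outside $E$, where $C$ and $C_0$ both equal $R$. So the same moves apply to $C$ and lead to $E$, where the process stops. Thus $E(C)=E$ and $R(C)=R$. The class of $(E,R)$ is therefore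
$$\{R\cup X: X\subseteq E\text{ has no available element in state }E\}.$$

**Step 4: partitioning each class.** We now cut the part of each class inside $\mathcal P_{n,d}$ into intervals.

*Case $r=d$.* Here $|E|=k$, so nothing is available. The class is $[R,R\cup E]$, contained in $\mathcal P_{n,d}$ since $|R|=d$, with top size $d+k$.

*Case $r<d$.* Put $d'=d-r\ge1$. Then $|E|=N_{d'}\ge k+1$. A nonempty $X\subseteq E$ has no available element if and only if it is dense. If $k$ consecutive elements miss $X$, walk backwards from them to the first element $p$ of $X$; the $k$ elements after $p$ are not in $X$, so $p$ is available. Conversely, an available element is followed by $k$ consecutive elements missing $X$. The set $X=\emptyset$ gives $|R\cup X|=r<d$, outside $\mathcal P_{n,d}$. If $X$ is dense, count pairs (window of $k$ consecutive elements, element of $X$ in it). There are $N_{d'}$ windows, each containing an element of $X$, and each element lies in $k$ windows, so $k|X|\ge N_{d'}\ge kd'$. Hence $|X|\ge d'$ and $|R\cup X|\ge d$. So the class meets $\mathcal P_{n,d}$ exactly in the sets $R\cup X$ with $X$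 dense. Proposition B for $d'$ partitions the dense sets into intervals $[A,B]$, and the intervals $[R\cup A,R\cup B]$ have top size at least $r+k+2d'=k+d+d'\ge k+d$.

The classes partition all subsets of $\mathbb Z_n$, so Proposition A follows. $\square$

For $d=1$, the classes with $r=1$ are the half arcs of the second section, read backwards, and the class with $r=0$ contains the dense sets. Note that the reduction only consumed top size $k+d'$ from Proposition B; the proposition gives more.

## Jump sequences and the intervals they define

We turn to Proposition B. From now on fix $d,k\ge1$ and put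
$$q=d+1\ge2,\qquad N=N_d=qk+d=q(k+1)-1,\qquad E=\{1,\dots,N\}\text{ in cyclic order.}$$
For $X\subseteq E$ let $\widetilde X=X+N\mathbb Z$, and let $\mathcal D$ be the family of dense sets. Then $X\in\mathcal D$ if and only if $\widetilde X$ meets every $k$ consecutive integers. In particular:

$$\text{if }\widetilde X\text{ contains a chain from some } c \text{ to } c+N\text{ with consecutive differences in }[1,k],\text{ then }X\in\mathcal D, \tag{1}$$

because the translates of the chain by multiples of $N$ leave no gap of length greater than $k$.

The natural first attempt is to record a sparse skeleton of $X$, obtained by jumping around the cycle as far as possible each time, and to let everything not contradicting the skeleton vary.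

**Step 1: the jump map.** We define it and list its properties. For any $X\subseteq E$ and $y\in\mathbb Z$ put $g(y)=\max(\widetilde X\cap(y,y+k])$ when this set is nonempty. For $X\in\mathcal D$ this is always the case, and then:

* $y<g(y)\le y+k$, and $g(y+N)=g(y)+N$.
* $g$ is nondecreasing. Let $y\le y'$. If $g(y)\le y'$, then $g(y)\le y'<g(y')$. Otherwise $g(y)\in(y',y+k]\subseteq(y',y'+k]$, so $g(y')\ge g(y)$.
* $g(g(y))\ge y+k+1$, since $g(g(y))\in\widetilde X$ exceeds $g(y)$, the largest element of $\widetilde X$ in $(y,y+k]$.

**Step 2: the jump sequence.** This bounds the number of jumps in one turn. For $X\in\mathcal D$ let $c_0=0$ and $c_i=g(c_{i-1})$. Then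
$$c_{i+2}\ge c_i+k+1. \tag{2}$$
Let $T=\max\{i:c_i\le N\}$, which is at least $1$ because $c_1\le k\le N$. Put $y=c_{T+1}-N\ge1$. Since $c_T\le N$, monotonicity gives $c_{T+1}=g(c_T)\le g(N)=N+c_1$, so
$$1\le y\le c_1\le k .$$
By (2), $c_{2d+2}\ge(d+1)(k+1)=N+1$, so $T\le2d+1$.

**Step 3: the intervals $J(X)$.** We show that fixing the jump sequence means choosing from an interval. For $X\in\mathcal D$ let $A_J=\{c_1,\dots,c_T,y\}\subseteq X$, and let $\Phi\subseteq E$ be the set of residues modulo $N$ (taken in $E$) of the integers in $\bigcup_{i=1}^{T+1}(c_i,c_{i-1}+k]$. Since $c_i=g(c_{i-1})$, we have $X\cap\Phi=\emptyset$. Put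
$$J(X)=[A_J,\,E\setminus\Phi]\ni X .$$
Let $X'\in J(X)$. The chain $c_1,\dots,c_T,N+y,N+c_1$ lies in $\widetilde{X'}$. Its differences are at most $k$; the last one is $c_1-y<k$, and if it is $0$ we drop the repeated term. By (1), $X'\in\mathcal D$. For $1\le i\le T+1$ we have $c_i\in\widetilde{X'}$ and $(c_i,c_{i-1}+k]\cap\widetilde{X'}=\emptyset$, so the jump map of $X'$ sends $c_{i-1}$ to $c_i$. Thus $X'$ has the same $c_1,\dots,c_{T+1}$, the same $T$, $y$, $A_J$, $\Phi$, and $J(X')=J(X)$. Therefore *the intervals $J(X)$ partition $\mathcal D$, and everything that depends only on $(c_1,\dots,c_{T+1})$ is constant on each of them.*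

**Step 4: their top sizes.** Here we see how far the attempt goes. All terms below are nonnegative, and
$$|\Phi|\le\sum_{i=1}^{T+1}(c_{i-1}+k-c_i)=(T+1)k-N-y .$$
If $T\le2d$, then $|\Phi|\le(2d+1)k-N-1=dk-d-1$, so
$$J(X)\text{ has top size at least }N-(dk-d-1)=k+2d+1\qquad(T\le 2d). \tag{3}$$

**Where this stops working.** The maximal value $T=2d+1$ is not covered, and there the attempt really fails. Take $d=1$, $k=3$, $N=7$, $X=\{1,4,5\}$. Then $g(0)=1$, $g(1)=4$, $g(4)=5$, $g(5)=8$, so $T=3=2d+1$ and $y=1$. The integers in $(1,3]$, $(4,4]$, $(5,7]$, $(8,8]$ give $\Phi=\{2,3,6,7\}$. So $J(X)$ consists of $X$ alone, with top size $3$. Even Proposition A needs $k+d=4$ here.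

We must understand the sets with $T=2d+1$ and partition them differently. The jump sequence is awkward for that, because it mixes the two ways in which a jump can move. The next section separates them.

## Rows, columns and words

Adjoin the phantom position $0$ and cut $\{0,1,\dots,N\}$, which has $q(k+1)$ elements, into $q$ rows of length $k+1$.

**Definition (color, label, word).** Write $x\in\{1,\dots,N\}$ as $x=(k+1)c+\beta=:(c,\beta)$ with $0\le c\le d$, $0\le\beta\le k$, $(c,\beta)\ne(0,0)$. The *color* of $x$ is the row $c$, and its *label* is $\lambda(x)=q\beta+c$. Write $x\prec x'$ ("$x$ precedes $x'$") if $\lambda(x)<\lambda(x')$. For $X\subseteq E$, the *word* $w(X)$ is the sequence of colors of the elements of $X$ in $\prec$-order. A *$j$-letter* is an element of $X$ of color $j$.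

The label reads the grid column by column. It is a bijection of $\{1,\dots,N\}$ onto itself, and the position with label $\ell$ has color $\ell \bmod q$. "Last", "after", "run" and intervals such as $(a,b]$ of letters refer to $\prec$, except where we speak of integers. For equal colors, $x<x'\iff x\prec x'$.

*Example.* For $d=1$, $k=3$ the rows are $(0),1,2,3$ and $4,5,6,7$. In $\prec$-order the positions and their colors are
$$\begin{array}{c|ccccccc}\text{label}&1&2&3&4&5&6&7\\ \hline \text{position}&4&1&5&2&6&3&7\\ \text{color}&1&0&1&0&1&0&1\end{array}$$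
and $w(\{1,4,5\})=1\,0\,1$. For $d=2$, $k=2$ we have $N=8$, and the $\prec$-order is $3,6,1,4,7,2,5,8$ with colors $1,2,0,1,2,0,1,2$.

**Jumps in the new coordinates.** We rewrite $g$ in terms of $\prec$. Since $x+k=(k+1)(c+1)+\beta-1$, the integer interval $(x,x+k]$ for $x=(c,\beta)$ consists of the positions $(c,\beta')$ with $\beta'>\beta$, followed by

* the positions $(c+1,\beta')$ with $0\le\beta'\le\beta-1$, if $c<d$. These are exactly the positions of color $c+1$ preceding $x$, since $q\beta'+c+1<q\beta+c\iff q(\beta-\beta')>1\iff\beta'<\beta$;
* the integers $N+(0,\beta')$ with $1\le\beta'\le\beta$, if $c=d$, because then $x+k=N+\beta$. They are $N$ plus the positions of color $0$ preceding $x$, since $q\beta'<q\beta+d\iff\beta'\le\beta$ (as $0<d<q$).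

Also $(0,k]$ is the set of all positions of color $0$. Put $s(c)=c+1$ for $c<d$ and $s(d)=0$. The integers of the second kind are larger than those of the first, and within one color the largest integer is the last letter. So for every $X\subseteq E$, dense or not:

**(G)** $g(0)$ is the last $0$-letter, if there is one. Let $x$ be a position of color $c$. If some $s(c)$-letter precedes $x$ and $z$ is the last such letter, then $g(x)=z$ if $c<d$, and $g(x)=N+z$ if $c=d$. If no $s(c)$-letter precedes $x$, then $g(x)$ is the last $c$-letter, provided it comes after $x$ (otherwise $\widetilde X\cap(x,x+k]=\emptyset$).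

We shall often use (G) backwards: if $g(x)\leq N$ has the same color as $x$, then no $s(c)$-letter precedes $x$.

## The words of the sets with $T=2d+1$

In patterns, $j^+$ means one or more letters $j$, $j^*$ means zero or more, and $\{0,1\}^*$ means any word in the letters $0,1$.

**Lemma 3.** $\{X\in\mathcal D:T=2d+1\}=\mathcal T:=\{X\subseteq E:\ w(X)\in1^+2^+\cdots d^+\,0^+\,1^+2^+\cdots d^+\}$.

*Proof of $\subseteq$.* **Step 1: colors of the jump points.** By (2), $c_{2j}\ge j(k+1)$ for $0\le j\le d$, and $c_{2j+1}\le c_{2d+1}-(d-j)(k+1)\le N-(d-j)(k+1)=(j+1)(k+1)-1$. So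
$$j(k+1)\le c_{2j}<c_{2j+1}\le(j+1)(k+1)-1,$$
and $a_j:=c_{2j}$ $(1\le j\le d)$ and $b_j:=c_{2j+1}$ $(0\le j\le d)$ have color $j$.

**Step 2: what (G) says about them.**

1. $b_j$ is the last $j$-letter $(0\le j\le d)$.
2. $a_{j+1}$ is the last $(j+1)$-letter preceding $b_j$ $(0\le j<d)$.
3. No $s(j)$-letter precedes $a_j$ $(1\le j\le d)$.

Indeed $b_0=g(0)$ is the last $0$-letter. For $j\ge1$, $b_j=g(a_j)\le N$ has the color of $a_j$, so we are in the second case of (G), which gives (3) and (1). And $a_{j+1}=g(b_j)$ has color $j+1$, so we are in the first case, which gives (2).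

**Step 3: the order of the jump points.** By (3), the $(j+1)$-letter $a_{j+1}$ does not precede $a_j$, and the $0$-letter $b_0$ does not precede $a_d$. So $a_1\prec\dots\prec a_d\prec b_0$. If $b_{j+1}\prec b_j$ for some $0\le j<d$, then $b_{j+1}$, the last of all $(j+1)$-letters by (1), is the last one preceding $b_j$, and (2) gives $a_{j+1}=b_{j+1}$. This is impossible, since $c_{2j+2}<c_{2j+3}$. So
$$a_1\prec\dots\prec a_d\prec b_0\prec b_1\prec\dots\prec b_d .$$

**Step 4: all other letters.** A $0$-letter does not precede $a_d$ by (3) and is not after $b_0$ by (1), so it lies in $(a_d,b_0]$. A $j$-letter with $1\le j\le d$ that precedes $b_{j-1}$ is not after $a_j$ by (2), and does not precede $a_{j-1}$ by (3) if $j\ge2$. A $j$-letter not preceding $b_{j-1}$ lies in $(b_{j-1},b_j]$ by (1). So the $j$-letters lie in $(a_{j-1},a_j]\cup(b_{j-1},b_j]$, with no lower bound in place of $a_0$ when $j=1$. Hence each of the consecutive intervals cut out by the chain of Step 3 contains letters of one color only, and it contains its right endpoint. So $w(X)$ has the stated form.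

*Proof of $\supseteq$.* Let $a_j$ be the last letter of the first $j$-run, $b_0$ the last $0$, and $b_j$ the last letter of the second $j$-run. By (G):

* $g(0)=b_0$.
* $g(b_j)=a_{j+1}$ for $0\le j<d$: the first $(j+1)$-run precedes $b_j$, the second comes after it.
* $g(a_j)=b_j$ for $1\le j\le d$: no $s(j)$-letter precedes $a_j$, and $b_j$ is the last $j$-letter.
* $g(b_d)=N+b_0$.

So $b_0,a_1,b_1,\dots,a_d,b_d,N+b_0$ is a chain in $\widetilde X$ with steps in $[1,k]$, and $X\in\mathcal D$ by (1). Its jump sequence starts with $b_0,a_1,b_1,\dots,a_d,b_d$, so $c_{2d+1}=b_d\le N$ and $T=2d+1$. $\square$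

## Filling runs forward, and why $\mathcal T$ needs a companion

For $X\in\mathcal T$ the jump points are the *last* elements of the runs of $w(X)$, and $J(X)$ forbids what comes after them. A better choice is to keep the *first* element of each run and allow all further positions of the same color up to the next run. For $\{1,4,5\}$ with $d=1$, $k=3$ (labels $2,1,3$, word $101$) this allows the positions $6,7$ of color $1$ after $5$. The interval $[\{1,4,5\},\{1,4,5,6,7\}]$ has top size $5=k+2d$.

But this alone is not enough. Take $X=\{3,6,7\}$: the labels are $6,5,7$, the word is $101$, and filling forward adds nothing, so the top size is $3$. The unused room lies *before* the first run: positions $1,2$ of color $0$ have labels $2,4<5$. If we allow them too, we get $[\{3,6,7\},\{1,2,3,6,7\}]$, again of top size $5$. The price is that the interval leaves $\mathcal T$: $w(\{1,2,3,6,7\})=00101$.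

Now the set $Y=\{1,2,3,6,7\}$ belongs to some $J$-interval. Here $g(0)=3$, $g(3)=6$, $g(6)=9=N+2$, so $T=2$ and $\Phi=\emptyset$, and $J(Y)=[\{2,3,6\},\{1,\dots,7\}]$. If we take $Y$ away, all of $J(Y)$ has to be partitioned again. It contains $\{2,3,6\}$ with word $010$, where the final $1$ is missing, and $\{2,3,4,6\}$ with word $1010$. So the companion of $\mathcal T$ must allow arbitrary $0,1$-words in front and an optional last run.

**Definition (companion family).** Let
$$\mathcal V=\{X\subseteq E:\ w(X)\in\{0,1\}^*\,0\;\,1^+2^+\cdots d^+\;0^+\;1^+\cdots(d-1)^+\;d^*\};$$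
for $d=1$ the pattern is $\{0,1\}^*0\,1^+\,0^+\,1^*$.

The next lemma says that $\mathcal V$ is a union of $J$-intervals, so that it can be removed from the $J$-partition as a whole.

**Lemma 4.** $X\in\mathcal V$ if and only if $X\in\mathcal D$ and
$$T=2d;\quad c_i\text{ has color }\lfloor i/2\rfloor\text{ for }1\le i\le2d;\quad y<c_1;\quad y\prec c_2. \tag{4}$$
Hence $\mathcal V$ is a union of intervals $J(X)$.

(Since $1\le y\le c_1\le k$, the element $y$ has color $0$.)

*Proof of $\Rightarrow$.* Fix a reading of $w(X)$ by the pattern. Let $y^*$ be the last letter of the block $\{0,1\}^*0$, $a_j$ the last letter of the first $j$-run after that block $(1\le j\le d)$, $b_0$ the last $0$, and $b_j$ the last letter of the second such $j$-run $(1\le j\le d-1)$. By (G):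

* $g(0)=b_0$.
* $g(b_j)=a_{j+1}$ for $0\le j\le d-1$: $a_{j+1}$ precedes $b_j$, and all $(j+1)$-letters after $a_{j+1}$ are after $b_j$.
* $g(a_j)=b_j$ for $1\le j\le d-1$: since $j+1\ge2$, the block $\{0,1\}^*0$ contains no $(j+1)$-letter, so no $(j+1)$-letter precedes $a_j$, and $b_j$ is the last $j$-letter.
* $g(a_d)=N+y^*$: the last $0$-letter preceding $a_d$ is $y^*$.

Also $y^*\prec b_0$ have the same color $0$, so $y^*<b_0\le k$. Hence $b_0,a_1,b_1,\dots,b_{d-1},a_d,N+y^*,N+b_0$ is a chain with steps in $[1,k]$, and $X\in\mathcal D$. The jump sequence is $b_0,a_1,b_1,\dots,b_{d-1},a_d,N+y^*$. So $T=2d$, $y=y^*<b_0=c_1$, $y\prec a_1=c_2$, and $c_{2j}=a_j$, $c_{2j+1}=b_j$ have color $j$. This is (4).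

*Proof of $\Leftarrow$.* Put $b_j=c_{2j+1}$ $(0\le j\le d-1)$ and $a_j=c_{2j}$ $(1\le j\le d)$; these have color $j$.

**Step 1: what (G) says.**

1. $b_j$ is the last $j$-letter $(0\le j\le d-1)$.
2. $a_{j+1}$ is the last $(j+1)$-letter preceding $b_j$ $(0\le j\le d-1)$.
3. No $(j+1)$-letter precedes $a_j$ $(1\le j\le d-1)$.
4. $y$ is the last $0$-letter preceding $a_d$.

For (1)–(3) the argument is that of Lemma 3: $b_0=g(0)$; for $1\le j\le d-1$, $b_j=g(a_j)\le N$ has the color of $a_j$; and $a_{j+1}=g(b_j)$ has color $j+1$. For (4), $g(a_d)=N+y>N$, so the first case of (G) with $c=d$ applies.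

**Step 2: the order.** By (4) of the hypothesis, displayed above, $y\prec c_2=a_1$, and item (3) gives $a_1\prec\dots\prec a_d$. Since $y<c_1=b_0$ and both have color $0$, $y\prec b_0$. By item (4), no $0$-letter after $y$ precedes $a_d$, so $a_d\prec b_0$. If $b_{j+1}\prec b_j$ for some $0\le j\le d-2$, items (1) and (2) give $a_{j+1}=b_{j+1}$, contradicting $c_{2j+2}<c_{2j+3}$. So
$$y\prec a_1\prec\dots\prec a_d\prec b_0\prec\dots\prec b_{d-1}.$$

**Step 3: all letters.**

* A $0$-letter is $\preceq y$ or lies in $(a_d,b_0]$, by items (4) and (1).
* A $1$-letter is $\preceq a_1$ or $\succ b_0$, by item (2); in the latter case it is $\preceq b_1$ if $d\ge2$, by item (1).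
* For $2\le j\le d-1$, the $j$-letters lie in $(a_{j-1},a_j]\cup(b_{j-1},b_j]$, by items (3), (2), (1).
* For $d\ge2$, a $d$-letter lies in $(a_{d-1},a_d]$ or is $\succ b_{d-1}$, by items (3) and (2).

So up to and including $y$ there are only letters $0,1$, the last one being the $0$-letter $y$. The interval $(y,a_1]$ contains only $1$-letters, $(a_{j-1},a_j]$ only $j$-letters $(2\le j\le d)$, $(a_d,b_0]$ only $0$-letters, and $(b_{j-1},b_j]$ only $j$-letters $(1\le j\le d-1)$. Each of these contains its right endpoint, and after $b_{d-1}$ there are only $d$-letters. This is the pattern of $\mathcal V$.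

Finally, (4) depends only on $(c_1,\dots,c_{T+1})$, which is constant on each $J(X)$. $\square$

By Lemma 3, $\mathcal T$ is also a union of intervals $J(X)$, and $\mathcal T\cap\mathcal V=\emptyset$ because $T$ differs. Hence $\mathcal D\setminus(\mathcal T\cup\mathcal V)$ is partitioned by the $J(X)$ with $T\le2d$ and $X\notin\mathcal V$, and by (3) these have top size at least $k+2d+1$. It remains to partition
$$\mathcal Z:=\mathcal T\sqcup\mathcal V\subseteq\mathcal D$$
into intervals of top size at least $k+2d$.

## Partitioning $\mathcal T\sqcup\mathcal V$ by the first elements of runs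

**Step 1: run words.** This turns membership in $\mathcal Z$ into a condition on a short word. The *run word* of $X$ is $w(X)$ with each maximal run of equal letters collapsed to one letter. Let
$$\sigma=2\,3\cdots d\;\,0\,1\cdots(d-1)\qquad(\sigma=0\text{ if }d=1),$$
and let $\Theta=\{1,01,101,0101,\dots\}$ be the set of alternating $0,1$-words ending in $1$. From the two patterns, $X\in\mathcal Z$ if and only if its run word lies in
$$\mathcal R=\{\theta\sigma d:\theta\in\Theta\}\cup\{\theta\sigma:\theta\in\Theta,\ \theta\ne1\}.$$
Here $\mathcal T$ corresponds to $1\sigma d$. The block $\{0,1\}^*0\,1^+$ of $\mathcal V$ collapses to a word of $\Theta$ other than $1$, and the last run $d^*$ is present or absent. Words of the first kind end in $d$, those of the second kind in $d-1$. All words of $\mathcal R$ have at least three letters.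

*Example.* For $d=1$, $\mathcal R$ consists of all alternating words with at least three letters. For $d=2$, $\sigma=2\,0\,1$, and $\mathcal R$ contains $1\,2\,0\,1\,2$, $0\,1\,2\,0\,1\,2$, $0\,1\,2\,0\,1$, but not $1\,2\,0\,1$.

**Step 2: the interval of $X$.** We keep the first elements of runs, fill forward, and fill the space before the first kept element with a color $\psi$ that the end of the word selects. For $X\in\mathcal Z$ let $\psi=0$ if the last letter of $w(X)$ is $d$, and $\psi=1$ otherwise (the last letter is then $d-1$). Let $A$ consist of the first elements of all runs of $X$, except that the first run is omitted if its letter is $\psi$. List $A$ as $a_1\prec\dots\prec a_m$ with colors $\kappa_1,\dots,\kappa_m$. Then $\kappa_1\ne\psi$ and $\kappa_i\ne\kappa_{i+1}$. Let $B$ consist of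

* $A$,
* all positions of color $\psi$ preceding $a_1$,
* for $1\le i\le m$, all positions of color $\kappa_i$ after $a_i$ and, if $i<m$, before $a_{i+1}$.

Elements of $X$ before $a_1$ belong to the omitted run of color $\psi$, and the others belong to the runs started by the $a_i$. So $X\in[A,B]$.

*Example.* Let $d=1$, $k=3$. For $X=\{3,6,7\}$, with word $101$, we have $\psi=0$, $A=\{6,3,7\}$ in $\prec$-order, and $B=\{1,2,3,6,7\}$. For $X=\{2,3,6\}$, with word $010$, we have $\psi=1$, $A=\{2,6,3\}$, and $B=A\cup\{4,5\}$, since $4,5$ (labels $1,3$) are the positions of color $1$ before $2$ (label $4$).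

**Step 3: these intervals partition $\mathcal Z$.** We show that every $X'\in[A,B]$ lies in $\mathcal Z$ and yields the same $\psi,A,B$. Since $X\in[A,B]$, this implies that two of the intervals which share a member are equal, so the intervals partition $\mathcal Z$.

Let $X'\in[A,B]$. Then $w(X')=\psi^{h_0}\kappa_1^{1+h_1}\cdots\kappa_m^{1+h_m}$ with all $h_i\ge0$, where the indicated runs after $\psi^{h_0}$ start at $a_1,\dots,a_m$. The run word of $X'$ is $\kappa$ or $\psi\kappa$, where $\kappa=\kappa_1\cdots\kappa_m$. Both lie in $\mathcal R$:

* If $\psi=0$, the run word of $X$ is $\theta\sigma d$. Deleting the leading letter of $\theta$ if it is $0$ leaves a word $\theta'\in\Theta$ starting with $1$, and $\kappa=\theta'\sigma d\in\mathcal R$. Also $0\theta'\in\Theta$, so $0\kappa\in\mathcal R$.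
* If $\psi=1$, the run word of $X$ is $\theta\sigma$ with $\theta\ne1$. Deleting the leading letter of $\theta$ if it is $1$ leaves a word that starts with $0$ and ends in $1$, so $\kappa=(01)^i\sigma$ with $i\ge1$, and $\kappa\in\mathcal R$. Also $1(01)^i\in\Theta$ is not the word $1$, so $1\kappa\in\mathcal R$.

So $X'\in\mathcal Z$. The last run of $X$ was not omitted, as there are at least three runs, so the last letter of $w(X')$ is $\kappa_m$, the last letter of $w(X)$. Hence $\psi$ is the same for $X'$. If $h_0=0$, the first run of $X'$ has letter $\kappa_1\ne\psi$ and is not omitted; if $h_0>0$, the first run has letter $\psi$ and is omitted. In both cases the first elements kept are $a_1,\dots,a_m$. So $X'$ yields the same $A$, and therefore the same $B$.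

**Step 4: counting $B$.** We express $|B|$ through ascents. Put $\ell_i=\lambda(a_i)=q\alpha_i+\kappa_i$ for $1\le i\le m$, with $0\le\alpha_i\le k$, and add $\ell_0=0$, $\ell_{m+1}=N+1=q(k+1)$, that is, $\alpha_0=\kappa_0=\kappa_{m+1}=0$ and $\alpha_{m+1}=k+1$. Then $\ell_0<\ell_1<\dots<\ell_{m+1}$. For $0\le i\le m$ and $0\le\varphi\le d$, the number of labels $\equiv\varphi\pmod q$ strictly between $\ell_i$ and $\ell_{i+1}$ is
$$\alpha_{i+1}-\alpha_i-1+[\varphi>\kappa_i]+[\varphi<\kappa_{i+1}], \tag{5}$$
where $[\cdot]$ is $1$ if the condition holds and $0$ otherwise. Such a label is $q\beta+\varphi$. If $\alpha_i<\alpha_{i+1}$, every $\beta$ with $\alpha_i<\beta<\alpha_{i+1}$ counts, $\beta=\alpha_i$ counts iff $\varphi>\kappa_i$, and $\beta=\alpha_{i+1}$ counts iff $\varphi<\kappa_{i+1}$. If $\alpha_i=\alpha_{i+1}$, then $\kappa_i<\kappa_{i+1}$, the count is $[\kappa_i<\varphi<\kappa_{i+1}]$, and (5) has the same value because at least one of its brackets is $1$.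

Positions of color $\varphi$ are those with label $\equiv\varphi\pmod q$. So $|B|$ is $m$ plus the sum of (5) over $0\le i\le m$ with $\varphi=\psi$ for $i=0$ and $\varphi=\kappa_i$ for $i\ge1$. The differences $\alpha_{i+1}-\alpha_i$ add up to $k+1$, and there are $m+1$ terms $-1$. For $i=0$ the brackets are $[0<\psi]+[\psi<\kappa_1]$; for $1\le i<m$ they are $0+[\kappa_i<\kappa_{i+1}]$; for $i=m$ they vanish. Hence
$$|B|=m+(k+1)-(m+1)+\operatorname{asc}=k+\operatorname{asc},\tag{6}$$
where $\operatorname{asc}$ is the number of strict ascents in the sequence $0,\psi,\kappa_1,\kappa_2,\dots,\kappa_m$.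

**Step 5: counting ascents.** It remains to see that $\operatorname{asc}\ge2d$, using the forms of $\kappa$ from Step 3.

* If $\psi=0$, then $\kappa=(10)^i1\,\sigma d$ with $i\ge0$, and the sequence is
$$0,\,0,\,(1,0)^i,\,1,2,\dots,d,\,0,1,\dots,d .$$
Its ascents are $i+1$ steps from $0$ to $1$ up to the first letter of $1,2,\dots,d$, then $d-1$ in $1<2<\dots<d$, then $d$ in $0<1<\dots<d$. So $\operatorname{asc}=2d+i\ge2d$.
* If $\psi=1$, then $\kappa=(01)^i\sigma$ with $i\ge1$, and the sequence is
$$0,\,1,\,(0,1)^i,\,2,\dots,d,\,0,1,\dots,d-1 .$$
Its ascents are the first step $0<1$, then $i$ in $(0,1)^i$, then $d-1$ in $1<2<\dots<d$, then $d-1$ in $0<1<\dots<d-1$. So $\operatorname{asc}=2d-1+i\ge2d$.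

By (6), all intervals of Step 2 have top size at least $k+2d$. Together with the intervals $J(X)$, $T\le2d$, $X\notin\mathcal V$, they partition $\mathcal D$. This proves Proposition B, hence Proposition A, hence Theorem 1. $\blacksquare$

The excluded word $1\sigma$ shows why the two kinds of words get different colors $\psi$. A word without final $d$ has one ascent fewer at its end, and the first step $0<\psi=1$, together with $i\ge1$, makes up for it.

## The whole partition for $n=5$, $d=1$

Here $k=2$, $N=5$, and the target is top size $3$. The color-$0$ positions are $1,2$, the color-$1$ positions are $3,4,5$, and the $\prec$-order is $3,1,4,2,5$ with colors $1,0,1,0,1$.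

*Classes with $r=1$.* Here $C$ contains some $p$ followed by two elements not in $C$, and the class is $[\{p\},\{p-2,p-1,p\}]$ modulo $5$. These are five intervals with four sets each, $20$ sets in all, of top size $3$.

*Dense sets.* A set is dense if no two cyclically adjacent elements are missing, so there are $1+5+5=11$ dense sets. All of them have at least three runs, so all lie in $\mathcal Z$. The construction gives
$$\begin{array}{lll}
\text{least member, in }\prec\text{-order}&\text{word},\ \psi&\text{interval}\\ \hline
4,2,5&101,\ 0&[\{2,4,5\},\{1,2,4,5\}]\\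
3,2,5&101,\ 0&[\{2,3,5\},\{2,3,4,5\}]\\
3,1,5&101,\ 0&[\{1,3,5\},\{1,2,3,5\}]\\
3,1,4&101,\ 0&[\{1,3,4\},\{1,3,4,5\}]\\
1,4,2&010,\ 1&[\{1,2,4\},\{1,2,3,4\}]\\
3,1,4,2,5&10101,\ 0&[\{1,2,3,4,5\},\{1,2,3,4,5\}]
\end{array}$$
with top sizes at least $4=k+2d$ and $5\cdot2+1=11$ members. Altogether $20+11=31=2^5-1$, the number of nonempty subsets of $[5]$.

## The quotients $I_{n,d}/I_{n,e}$

Set $I_{n,0}=S$ and $I_{n,n+1}=0$.

**Theorem 2.** For all $0\le d<e\le n+1$ with $d\le n$,
$$\operatorname{sdepth}\big(I_{n,d}/I_{n,e}\big)=\min\Big\{e-1,\ d+\Big\lfloor\frac{n-d}{d+1}\Big\rfloor\Big\}.$$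
The case $e=n+1$ is Theorem 1 (for $d\ge1$).

*Example.* For $n=5$, $d=1$, $e=3$, the module has as basis the monomials whose support has one or two elements, and the value is $\min\{2,3\}=2$.

*Proof.* The module $M=I_{n,d}/I_{n,e}$ has as $K$-basis the monomials $u$ with $d\le|\operatorname{supp}u|<e$, and each graded piece has dimension at most $1$.

**Step 1: the upper bound.** Two separate reasons bound $|Z_i|$. First, let $uK[Z]\subseteq M$ be free over $K[Z]$ with $u$ homogeneous. Then $u\prod_{x\in Z}x\ne0$ in $M$. Up to a scalar it is a monomial whose support contains the indices of all variables in $Z$, so $|Z|\le e-1$.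

If $e=d+1$, this gives the bound $d$, which is the right-hand side. Let $e\ge d+2$, and let a Stanley decomposition with all $|Z_i|\ge s$ be given, where $s>d$. For $|F|=d$, the monomial $x_F$ lies in exactly one summand $u_iK[Z_i]$. Here $u_i$ is up to a scalar a monomial dividing $x_F$, and it is nonzero in $M$, so its support has at least $d$ elements. Thus $u_i=x_F$ up to a scalar. For the at least $s-d$ variables $x_j\in Z_i$ with $j\notin F$, we have $x_{F\cup\{j\}}\in u_iK[Z_i]$, and it is nonzero in $M$ because $d+1<e$. Different $F$ give different summands, so all these monomials are distinct, and $(s-d)\binom nd\le\binom n{d+1}$. Hence $s\le d+\lfloor\frac{n-d}{d+1}\rfloor$.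

**Step 2: cutting the intervals at height $t$.** For the lower bound we refine the partition already built. Let $s=d+\lfloor\frac{n-d}{d+1}\rfloor$ and $t=\min\{e-1,s\}$. For $d\ge1$ the proof of Theorem 1 gives a partition of $\mathcal P_{n,d}$ into intervals $[A,B]$ with $|B|\ge s\ge t$; for $d=0$ take $[\emptyset,[n]]$, where $s=n$. Refine each $[A,B]$ recursively:

* if $|A|\ge t$, split it into singletons;
* if $|A|<t=|B|$, keep it;
* if $|A|<t<|B|$, choose $b\in B\setminus A$ and split $[A,B]=[A,B\setminus\{b\}]\sqcup[A\cup\{b\},B]$. Both tops still have size at least $t$.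

The process stops, since $|B\setminus A|$ drops at each split of the third kind. The result consists of intervals with $|B|=t\le e-1$ and singletons $[F,F]$ with $|F|\ge t$.

**Step 3: passing to $M$.** Discard the singletons with $|F|\ge e$. The kept intervals with $|B|=t$ contain only sets of size less than $e$. So what remains is a partition of $\{F:d\le|F|<e\}$ into intervals with $|B|\ge t$ and $|B|\le e-1$. As in the proof of Lemma 1, each monomial with $d\le|\operatorname{supp}u|<e$ lies in exactly one $x_AK[x_i:i\in B]$. These spaces are free over $K[x_i:i\in B]$ inside $M$, because all their monomials have support inside $B$ and $|B|\le e-1$, so none of them vanishes in $M$. Hence $M=\bigoplus x_AK[x_i:i\in B]$ and $\operatorname{sdepth}(M)\ge t$. $\blacksquare$
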